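# Mirror-map coefficients as moments of a positive density

## 1. Positivity of the coefficients of $(Cz-1)^nq(z)$

Let $d\ge1$ be an integer, let $\alpha_1,\dots,\alpha_d\in(0,1)$ be real, and let $C>0$. With the Pochhammer symbol $(a)_m=a(a+1)\cdots(a+m-1)$ put
$$b_m=\prod_{j=1}^d\frac{(\alpha_j)_m}{m!},\qquad F(x)=\sum_{m\ge0}b_mx^m,\qquad G(x)=\sum_{m\ge1}b_m\Big(\sum_{j=1}^d\sum_{i=0}^{m-1}\Big(\frac1{\alpha_j+i}-\frac1{1+i}\Big)\Big)x^m,\tag{1}$$
$$f(x)=\exp\big(G(x)/F(x)\big),\qquad q(z)=z\,f(Cz).\tag{2}$$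

**Theorem 1.** For all $n\ge1$ and $m\ge n+1$, the coefficient of $z^m$ in $(Cz-1)^nq(z)$ is positive.

**Theorem 2.**

1. For every $\lambda\in(0,1]$, $f^\lambda$ continues analytically to $\Lambda=\mathbb C\setminus[1,\infty)$, and $f(x)^\lambda=\int_0^1\frac{w_\lambda(t)\,dt}{1-tx}$ with $w_\lambda$ a continuous, strictly positive probability density on $(0,1)$.
2. For $\lambda\in(0,1]$ and $n\ge1$, the coefficient of $z^m$ in $(Cz-1)^nz\,f(Cz)^\lambda$ is $>0$ for $m\ge n+1$ and has sign $(-1)^{n+m-1}$ for $1\le m\le n$. In particular it is negative at $m=n$, so the range $m\ge n+1$ is sharp.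
3. Let $c>0$ and $n$ odd. All coefficients of $z^m$, $m\ge n+1$, in $(cz-1)^nq(z)$ are positive if and only if $c\ge C$.
4. For every $\lambda>1$ there are $n\ge1$, $m\ge n+1$ for which the coefficient in (2) is negative.

(In item 4, "the coefficient in (2)" means the one of item 2 of the theorem.)

Theorem 1 contains the following arithmetic statement, which is a conjecture taken from Christian Krattenthaler and Tanguy Rivoal, "Analytic properties of mirror maps", arXiv:1102.5375 (2011). Let $N_1,\dots,N_k\ge2$ be integers, $\mathbf N=(N_1,\dots,N_k)$, $R_j=\{r\in\{1,\dots,N_j\}:\gcd(r,N_j)=1\}$, and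
$$C_{\mathbf N}=\prod_{j=1}^k\Big(N_j^{\varphi(N_j)}\prod_{p\mid N_j}p^{\varphi(N_j)/(p-1)}\Big),\qquad B_{\mathbf N}(m)=C_{\mathbf N}^{\,m}\prod_{j=1}^k\prod_{r\in R_j}\frac{(r/N_j)_m}{m!},$$
where $p$ runs over primes and $\varphi$ is Euler's function. Put $\mathbf F_{\mathbf N}(z)=\sum_{m\ge0} B_{\mathbf N}(m)z^m$, let
$$\mathbf G_{\mathbf N}(z)=\sum_{m\ge1}B_{\mathbf N}(m)\Big(\sum_{j=1}^k\sum_{r\in R_j}\sum_{i=0}^{m-1}\Big(\frac1{r/N_j+i}-\frac1{1+i}\Big)\Big)z^m,$$
and let $\mathbf q_{\mathbf N}(z)=z\exp(\mathbf G_{\mathbf N}(z)/\mathbf F_{\mathbf N}(z))$ be the canonical coordinate. The conjecture says that the coefficient of $z^m$ in $(C_{\mathbf N}z-1)^n\mathbf q_{\mathbf N}(z)$ is positive for all $n\ge1$ and $m\ge n+1$. To see that this is a case of Theorem 1, take for $(\alpha_j)$ the list of all $r/N_j$ with $r\in R_j$, $1\le j\le k$. Since $N_j\ge2$, the number $r=N_j$ is not in $R_j$, so all these lie in $(0,1)$. With $C=C_{\mathbf N}$ we get $\mathbf F_{\mathbf N}(z)=F(Cz)$,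 $\mathbf G_{\mathbf N}(z)=G(Cz)$, hence $\mathbf q_{\mathbf N}=q$. So **the conjecture is true**.

For example, $\mathbf N=(2,6)$ gives the parameters $\frac12,\frac16,\frac56$, with $C_{\mathbf N}=(2\cdot2)(6^2\cdot2^2\cdot3)=1728$ and $B_{\mathbf N}(m)=\frac{(6m)!}{(3m)!\,m!^3}$. It is known that the Taylor coefficients of $\mathbf q_{\mathbf N}$ are integers, all positive except the constant coefficient, which vanishes. We shall use neither fact.

## 2. Iterated differences and Hausdorff moments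

Fix $\lambda>0$ and write $f^\lambda=\exp(\lambda G/F)=\sum_{i\ge0}\phi_ix^i$, so $\phi_0=1$. Replacing $Cz$ by $x$, for $m\ge n+1$,
$$[z^m](Cz-1)^nz\,f(Cz)^\lambda=C^{m-1}[x^{m-1}](x-1)^nf(x)^\lambda=C^{m-1}\sum_{i=0}^n\binom ni(-1)^{n-i}\phi_{m-1-i}.\tag{3}$$
The constant $C$ only rescales; what matters is the sign of an iterated difference of the sequence $(\phi_i)$. For $\lambda=1$ and $n=1$ the theorem says $\phi_{m-2}>\phi_{m-1}$, so the sequence decreases. For $n=2$ it says that the sequence is strictly convex, and so on for every order.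

**Definition.** A real sequence $(\phi_i)_{i\ge0}$ is *completely monotone* if $\sum_{i=0}^n\binom ni(-1)^{n-i}\phi_{k+n-i}\ge0$ for all $n,k\ge0$.

For example, $\phi_i=\frac1{i+1}=\int_0^1t^i\,dt$ is completely monotone: by the binomial theorem its differences are $\int_0^1t^k(1-t)^n\,dt>0$. The same computation applies to any moment sequence. If $\phi_i=\int_{[0,1]}t^i\,d\mu(t)$ with $\mu\ge0$, then
$$\sum_{i=0}^n\binom ni(-1)^{n-i}\phi_{k+n-i}=\int_{[0,1]}t^k(1-t)^n\,d\mu(t)\ge0.\tag{4}$$
*Hausdorff's theorem* is the converse: every completely monotone sequence is the moment sequence of a positive measure on $[0,1]$. So, up to strictness of the inequalities, Theorem 1 asks for a positive $\mu$ with $f(x)=\int_{[0,1]}\frac{d\mu(t)}{1-tx}$. We shall construct $\mu$; Hausdorff's theorem itself is needed only for Theorem 2(4).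

**The smallest case by hand.** Take $\lambda=1$, $n=1$, $m=2$: we need $\phi_1<\phi_0=1$. Here
$$\phi_1=b_1\sum_j\Big(\frac1{\alpha_j}-1\Big)=\prod_i\alpha_i\cdot\sum_j\frac{1-\alpha_j}{\alpha_j}=\sum_j(1-\alpha_j)\prod_{i\ne j}\alpha_i .$$
This is the probability that exactly one of $d$ independent trials with success probabilities $\alpha_1,\dots,\alpha_d$ fails, so it is less than $1$.

Already the next coefficient is less transparent. With $G=g_1x+g_2x^2+\cdots$ one gets $\phi_2=g_2-b_1g_1+\frac12g_1^2$, where the division by $F$ has produced a minus sign. Higher coefficients mix more and more terms of both signs. The form of the probabilistic answer for $\phi_1$ suggests looking for a random variable behind $F$ and $G$ instead.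

## 3. $F$ and $G$ as expectations over products of beta variables

*This section turns $G/F$ into a quotient of two expectations.* Let $B_1,\dots,B_d$ be independent, $B_j$ with density $\beta_{\alpha_j}$ on $(0,1)$, where
$$\beta_\alpha(b)=\frac{\sin\pi\alpha}{\pi}\,b^{\alpha-1}(1-b)^{-\alpha},\qquad T_j=B_1\cdots B_j,\qquad T=T_d\in(0,1).$$
By the beta integral and $\Gamma(\alpha)\Gamma(1-\alpha)=\pi/\sin\pi\alpha$, this is a probability density and $E[B_j^s]=\frac{\Gamma(\alpha_j+s)}{\Gamma(\alpha_j)\Gamma(1+s)}$ for $s>-\alpha_j$. In particular $E[T^m]=\prod_j(\alpha_j)_m/m!=b_m$.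

Differentiate $E[T^s]$ at $s=m\ge0$. This is allowed under the expectation: for $|s-m|\le\eta$ we have $|T^s\log T|\le T^{-\eta}|\log T|\le \mathrm{const}\cdot T^{-2\eta}$, which is integrable if $2\eta<\min_j\alpha_j$. With $\psi=\Gamma'/\Gamma$,
$$E[T^m\log T]=b_m\sum_j\big(\psi(\alpha_j+m)-\psi(1+m)\big),\qquad E|\log T|=\sum_j\big(\psi(1)-\psi(\alpha_j)\big)<\infty .$$
Since $\psi(a+m)-\psi(a)=\sum_{i<m}\frac1{a+i}$, the coefficient of $x^m$ in $G$ is $E[T^m\log T]-b_mE[\log T]$ (and for $m=0$ this is $0$, as it should be). Summing over $m$, for $|x|<1$,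
$$F(x)=E\Big[\frac1{1-xT}\Big],\qquad F_*(x):=E\Big[\frac{\log T}{1-xT}\Big],\qquad \frac GF=L-L(0),\quad L:=\frac{F_*}F,\quad L(0)=E\log T.\tag{5}$$

For $x$ in a compact subset of $\Lambda$ and $t\in[0,1]$, $|1-xt|$ is bounded below by a positive constant. So the expectations define analytic functions on $\Lambda$, which continue $F$ and $F_*$. More generally put $F_j(x)=E[1/(1-xT_j)]$ on $\Lambda$. By independence and the binomial series,
$$F_1(x)=(1-x)^{-\alpha_1},\qquad F_{j+1}(x)=E[F_j(xB_{j+1})],\qquad F_d=F.\tag{6}$$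
Each $F_j$ is positive on $(-\infty,1)$ and satisfies $F_j(\bar x)=\overline{F_j(x)}$. On $\mathbb H=\{\operatorname{Im}x>0\}$ we have $\operatorname{Im}\frac1{1-xt}=\frac{t\operatorname{Im}x}{|1-xt|^2}$, so $\operatorname{Im}F_j>0$ there. Hence $F_j$ has no zeros in $\Lambda$, and $L$ is analytic on $\Lambda$ and real on $(-\infty,1)$.

**Example: $d=1$, $\alpha_1=\frac12$ (that is, $\mathbf N=(2)$).** Here $B_{\mathbf N}(m)=\binom{2m}m$, $C=4$, and $T=\cos^2\theta$ with $\theta$ uniform on $(0,\frac\pi2)$. Let $x<1$ and $h=\sqrt{1-x}$, so $F(x)=1/h$. The substitution $u=\tan\theta$ gives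
$$F_*(x)=\frac2\pi\int_0^{\pi/2}\frac{2\log\cos\theta}{1-x\cos^2\theta}\,d\theta=-\frac2\pi\int_0^\infty\frac{\log(1+u^2)}{u^2+h^2}\,du .$$
Let $I(a)=\int_0^\infty\frac{\log(1+a^2u^2)}{u^2+h^2}du$. Then $I(0)=0$, $I$ is continuous on $[0,1]$, and for $0<a\le1$ (with $ah\neq1$, the remaining value by continuity)
$$I'(a)=\frac{2a}{1-a^2h^2}\int_0^\infty\Big[\frac1{1+a^2u^2}-\frac{h^2}{u^2+h^2}\Big]du=\frac{2a}{1-a^2h^2}\Big[\frac{\pi}{2a}-\frac{\pi h}2\Big]=\frac\pi{1+ah}.$$
So $I(1)=\frac\pi h\log(1+h)$, and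
$$F_*=-\tfrac2h\log(1+h),\qquad L(x)=-2\log\big(1+\sqrt{1-x}\big),\qquad f(x)=\frac4{(1+\sqrt{1-x})^2}.\tag{7}$$
The function $c(z)=\frac2{1+\sqrt{1-4z}}$ is the generating function of the Catalan numbers $\mathrm{Cat}_i=\frac1{i+1}\binom{2i}i$ and satisfies $c=1+zc^2$. Therefore
$$q(z)=z\,c(z)^2=c(z)-1=\sum_{m\ge1}\mathrm{Cat}_mz^m=z+2z^2+5z^3+14z^4+\cdots .$$
For $n=1$ the theorem says $4\,\mathrm{Cat}_{m-1}>\mathrm{Cat}_m$, which is true because $\mathrm{Cat}_m/\mathrm{Cat}_{m-1}=\frac{4m-2}{m+1}<4$. For $n=2$, $(4z-1)^2q(z)=z-6z^2+5z^3+6z^4+\cdots$, in accordance with the sign pattern of Theorem 2(2). The density is also explicit: $w_1(t)=\frac8\pi\sqrt{t(1-t)}$, since by the beta integral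
$$\frac8\pi\int_0^1t^{i+1/2}(1-t)^{1/2}dt=\frac8\pi\cdot\frac{\Gamma(i+\frac32)\Gamma(\frac32)}{(i+2)!}=\frac{4\,(2i+2)!}{4^{i+1}(i+1)!\,(i+2)!}=\frac{\mathrm{Cat}_{i+1}}{4^i}=\phi_i .$$

## 4. Why $\operatorname{Im}L>0$ is not enough, and the strip $0<\operatorname{Im}L<\pi$

**Definition.** A *Pick function* is an analytic $h$ on $\mathbb H$ with $\operatorname{Im}h\ge0$.

We use the *Herglotz–Nevanlinna theorem*: a Pick function has the form
$$h(x)=a_0+b_0x+\int_{\mathbb R}\Big(\frac1{r-x}-\frac r{1+r^2}\Big)d\nu(r),\qquad a_0\in\mathbb R,\quad b_0=\lim_{y\to\infty}\frac{h(iy)}{iy}\ge0,\quad\nu\ge0,\quad\int\frac{d\nu(r)}{1+r^2}<\infty .\tag{8}$$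
Moreover $\nu(\{r\})=\lim_{y\downarrow0}y\operatorname{Im}h(r+iy)$, and on any open interval to which $h$ extends continuously $\nu$ has density $\frac1\pi\operatorname{Im}h$. For example, $h(x)=-\log(1-x)$ has $\operatorname{Im}h=-\arg(1-x)\in(0,\pi)$ on $\mathbb H$. Its boundary values have imaginary part $0$ on $(-\infty,1)$ and $\pi$ on $(1,\infty)$, so $\nu$ has density $1$ on $(1,\infty)$. Indeed $\int_1^\infty(\frac1{r-x}-\frac1r)dr=-\log(1-x)$.

A representation $f=\int\frac{d\mu(t)}{1-tx}$ with $\mu\ge0$ forces $\operatorname{Im}f\ge0$ on $\mathbb H$, and (8) will let us go back. So we want $\operatorname{Im}f\ge0$. Half of what is needed for $L=\log f+L(0)$ comes cheaply.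

**Lemma 3.** $\operatorname{Im}L>0$ on $\mathbb H$.

*Proof.* Let $T'$ be an independent copy of $T$ and $y=\operatorname{Im}x>0$. Then
$$F_*(x)\overline{F(x)}=E\Big[\log T\cdot\frac{(1-\bar xT)(1-xT')}{|1-xT|^2|1-xT'|^2}\Big].$$
Since $\operatorname{Im}[(1-\bar xt)(1-xu)]=-yu+yt=y(t-u)$, taking imaginary parts and averaging with the expression obtained by exchanging $T$ and $T'$ gives
$$\operatorname{Im}(F_*\overline F)=\frac y2\,E\left[\frac{(\log T-\log T')(T-T')}{|1-xT|^2|1-xT'|^2}\right]>0,$$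
because $\log$ is increasing and $T\ne T'$ almost surely ($T$ has no atoms). Divide by $|F|^2$. $\square$

The first thing to try is now: $L$ is a Pick function with a positive measure $\nu$; exponentiate and hope that positivity survives. It need not. In the example (7), $2L$ is also a Pick function, but its exponential is, up to a constant, $f^2$, with
$$f(4z)^2=c(z)^4=1+4z+14z^2+\cdots,\qquad [z^3](4z-1)^2z\,f(4z)^2=14-8\cdot4+16=-2<0 .$$
So no argument that uses only $\operatorname{Im}L>0$ can succeed. The exponential of a Pick function is a Pick function when the imaginary part also stays below $\pi$, since then $\arg f=\operatorname{Im}L\in(0,\pi)$. In the example, with the boundary value $\sqrt{1-\xi}=-i\sqrt{\xi-1}$ from above the cut, $\operatorname{Im}L(\xi)=2\arctan\sqrt{\xi-1}$ for $\xi>1$. This is less than $\pi$ but tends to $\pi$: there is no room to spare. The target of the next five sections is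
$$0<\operatorname{Im}L<\pi\quad\text{on }\mathbb H .$$
We prove the upper bound first on the cut $(1,\infty)$ and then transfer it inside.

## 5. Boundary values of $F_j$ on the cut

*This section shows that the $F_j$ have continuous boundary values from above, with integrable control near $1$ and decay at infinity.* Let $a=\max_j\alpha_j<1$ and $\overline{\mathbb H}=\mathbb H\cup\mathbb R$.

**Lemma 4.**

(a) For $R>0$ there is $K$ with $|F_j(x)|\le K|1-\operatorname{Re}x|^{-a}$ if $x\in\mathbb H$, $0\le\operatorname{Re}x\le R$, $\operatorname{Re}x\ne1$. Also $|F_j(x)|\le1$ if $\operatorname{Re}x\le0$.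

(b) $F_j|_{\mathbb H}$ extends continuously to $\overline{\mathbb H}\setminus\{1\}$. The extension, still denoted $F_j$, satisfies $F_{j+1}(\xi)=\int_0^1F_j(\xi b)\beta_{\alpha_{j+1}}(b)\,db$ for real $\xi\ne1$, and $\operatorname{Im}F_j(\xi)>0$ for $\xi>1$. The bounds (a) persist on the boundary.

(c) $F_j(x)\to0$ as $|x|\to\infty$ in $\overline{\mathbb H}$.

*Proof.* **Step 1: an estimate for one beta average.** This is what keeps the induction going. For $a',\alpha\in(0,1)$ and $R\ge2$ there is $K$ with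
$$\int_0^1|1-\xi b|^{-a'}\beta_\alpha(b)\,db\le K|1-\xi|^{-\max(a',\alpha)}\qquad(0\le\xi\le R,\ \xi\ne1).\tag{9}$$
If $\xi\le\frac12$, then $|1-\xi b|\ge\frac12$, so the left side is at most $2^{a'}$, while $|1-\xi|\le1$. Let $\xi\in[\frac12,R]$. The part $b<\frac1{2R}$ has $\xi b<\frac12$ and contributes at most $2^{a'}$; since $|1-\xi|\le R$, this is at most a constant times the right side. For $b\ge\frac1{2R}$ we have $\beta_\alpha(b)\le(2R)^{1-\alpha}(1-b)^{-\alpha}$ and $|1-\xi b|=\xi|\xi^{-1}-b|\ge\frac12|\xi^{-1}-b|$. Let $\delta=|1-\xi^{-1}|\le1$. Since $(1-b)+|\xi^{-1}-b|\ge\delta$, each $b$ satisfies $1-b\ge\delta/2$ or $|\xi^{-1}-b|\ge\delta/2$. Hence, using $|\xi^{-1}-b|\le2$,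
$$\int_0^1|\xi^{-1}-b|^{-a'}(1-b)^{-\alpha}db\le(\delta/2)^{-\alpha}\int_{-2}^2|w|^{-a'}dw+(\delta/2)^{-a'}\int_0^1(1-b)^{-\alpha}db\le\mathrm{const}\cdot\delta^{-\max(a',\alpha)} .$$
As $\delta=|\xi-1|/\xi\ge|\xi-1|/R$, (9) follows.

**Step 2: the bounds (a).** If $\operatorname{Re}x\le0$ then $|1-xT_j|\ge1$, so $|F_j|\le1$. Let $0\le\operatorname{Re}x\le R$; enlarging $R$ we may take $R\ge2$. For $j=1$, $|F_1(x)|=|1-x|^{-\alpha_1}\le|1-\operatorname{Re}x|^{-\alpha_1}\le\mathrm{const}\cdot|1-\operatorname{Re}x|^{-a}$, because $|1-\operatorname{Re}x|\le R$ and $\alpha_1\le a$. If (a) holds for $j$, then, as $\operatorname{Re}(xb)=b\operatorname{Re}x\in[0,R]$,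
$$|F_{j+1}(x)|\le E|F_j(xB_{j+1})|\le K\,E\big|1-\operatorname{Re}(x)B_{j+1}\big|^{-a},$$
and (9) with $a'=a$, $\alpha=\alpha_{j+1}\le a$ gives (a) for $j+1$.

**Step 3: the extension (b).** We pass to the limit in (6) by uniform integrability. For $j=1$, when $x\to\xi>1$ from above, $\arg(1-x)\to-\pi$, so $F_1(\xi)=(\xi-1)^{-\alpha_1}e^{i\pi\alpha_1}$, with positive imaginary part. Suppose (b) holds for $j$. Define $F_{j+1}$ on $(1,\infty)$ by the stated integral, which is finite by (a) and (9). Let $x\to\xi_0>1$ in $\overline{\mathbb H}$. Then $F_j(xb)\to F_j(\xi_0b)$ for $b\ne1/\xi_0$. Choose $p>1$ with $ap<1$. By (a) and (9) with $a'=ap$,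
$$\int_0^1|F_j(xb)|^p\beta_{\alpha_{j+1}}(b)\,db\le\mathrm{const}\cdot|1-\operatorname{Re}x|^{-\max(ap,\alpha_{j+1})},$$
which is bounded for $x$ near $\xi_0$. So the integrands are uniformly integrable with respect to the probability $\beta_{\alpha_{j+1}}db$, and $F_{j+1}(x)\to F_{j+1}(\xi_0)$ by Vitali's convergence theorem. At points of $(-\infty,1)$, $F_{j+1}$ is analytic and the integral formula is (6). For $\xi>1$, $\operatorname{Im}F_j(\xi b)$ is $0$ for $b<1/\xi$ and positive for $b>1/\xi$, so $\operatorname{Im}F_{j+1}(\xi)>0$. The bounds (a) pass to the limit.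

**Step 4: decay (c).** For $F_1$ this is clear. Suppose it holds for $j$. Then $D=\sup\{|F_j(x)|:x\in\overline{\mathbb H},|x|\ge2\}<\infty$. Let $\alpha=\alpha_{j+1}$, $x=|x|e^{i\varphi}$ with $|x|\ge4$, and split the integral for $F_{j+1}(x)$ at $b=2/|x|\le\frac12$.

On $b<2/|x|$ put $v=b|x|\in(0,2)$. Then $xb=ve^{i\varphi}$, $(1-b)^{-\alpha}\le2^\alpha$ and $b^{\alpha-1}db=|x|^{-\alpha}v^{\alpha-1}dv$. By (a) with $R=2$ this part is at most
$$\mathrm{const}\cdot|x|^{-\alpha}\int_0^2v^{\alpha-1}\big(1+|1-v\cos\varphi|^{-a}\big)dv .$$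
The integral is bounded uniformly in $\varphi$. If $v<\frac12$ or $\cos\varphi\le\frac14$, then $|1-v\cos\varphi|\ge\frac12$. If $\cos\varphi>\frac14$, the substitution $w=1-v\cos\varphi$ gives $\int_{1/2}^2|1-v\cos\varphi|^{-a}dv\le4\int_{-1}^1|w|^{-a}dw$, and $v^{\alpha-1}\le2^{1-\alpha}$ there. So this part tends to $0$.

On $b\ge2/|x|$ we have $|xb|\ge2$, so the integrand is bounded by $D\beta_\alpha(b)$, and along any sequence with $|x|\to\infty$ it tends to $0$ for each $b$. Dominated convergence finishes the proof. $\square$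

Put $A_j(\xi)=\arg F_j(\xi)$ for real $\xi\ne1$. By Lemma 4, $A_j=0$ on $(-\infty,1)$, and $A_j$ is continuous with values in $(0,\pi)$ on $(1,\infty)$. Write $A=A_d$ when no index is needed.

## 6. A formula for $\operatorname{Im}L$ on the cut, and the case $d=1$

*This section expresses $L$ through $F$ alone, so that the bound on the cut becomes an inequality about $F$.* For $x\in\mathbb C\setminus(-\infty,0]$ let
$$S(x)=\int_0^\infty\frac{F(-u)}{u+x}\,du .$$

**Lemma 5.** $S$ converges absolutely, is analytic, and is positive on $(0,\infty)$. For $x\in\mathbb H$,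
$$L(x)=-\log x-\frac{S(x)}{F(x)} .\tag{10}$$
$L|_{\mathbb H}$ extends continuously to $\overline{\mathbb H}\setminus\{1\}$. The extension is real on $(-\infty,1)$, and
$$\operatorname{Im}L(\xi)=\frac{S(\xi)\sin A(\xi)}{|F(\xi)|}>0\qquad(\xi>1).\tag{11}$$

*Proof.* For $x$ in a compact subset of $\mathbb C\setminus(-\infty,0]$ there is $c>0$ with $|u+x|\ge c(1+u)$ for all $u\ge0$. Moreover, by partial fractions,
$$\int_0^\infty\frac{F(-u)}{1+u}du=E\int_0^\infty\frac{du}{(1+uT)(1+u)}=E\Big[\frac{-\log T}{1-T}\Big]<\infty,\tag{12}$$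
since $\frac{-\log t}{1-t}\le\frac1t\le2$ for $t\ge\frac12$ and $\le2|\log t|$ for $t<\frac12$. This gives convergence and analyticity; positivity holds because $F>0$ on $(-\infty,0]$. For $x\in\mathbb H$ and $t\in(0,1)$,
$$\frac1{(1+ut)(u+x)}=\frac1{1-xt}\Big[\frac1{u+x}-\frac t{1+ut}\Big],\qquad\text{so}\qquad\int_0^\infty\frac{du}{(1+ut)(u+x)}=-\frac{\log t+\log x}{1-xt},$$
because $\log(u+x)-\log(1+ut)$ tends to $-\log t$ as $u\to\infty$ and equals $\log x$ at $u=0$. Take expectations; Fubini applies by (12). The result is $S=-F_*-F\log x$, which is (10).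

On $(-\infty,1)$ the function $L$ is analytic and real. Up to $(1,\infty)$, $F$ is continuous and nonzero by Lemma 4(b), so (10) gives the extension. At $\xi>1$, $\log\xi$ and $S(\xi)$ are real, and $\operatorname{Im}(1/F(\xi))=-\sin A(\xi)/|F(\xi)|$; this is (11). $\square$

So on the cut we must show $S(\xi)\sin A(\xi)<\pi|F(\xi)|$.

**The case $d=1$.** Now $F(\xi)=(\xi-1)^{-\alpha}e^{i\pi\alpha}$, so $A(\xi)=\pi\alpha$ is constant on the cut. With $v=1+u$,
$$S(\xi)=\int_1^\infty\frac{v^{-\alpha}\,dv}{v+(\xi-1)}<\int_0^\infty\frac{v^{-\alpha}\,dv}{v+(\xi-1)}=\frac{\pi}{\sin\pi\alpha}(\xi-1)^{-\alpha}=\frac{\pi|F(\xi)|}{\sin A(\xi)} .$$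
In terms of $s=-u$, we enlarged $\int_{-\infty}^0\frac{F(s)}{\xi-s}ds$ to $\int_{-\infty}^1$, and the larger integral could be evaluated exactly. For $d\ge2$ there is no such closed form, and $A$ has no reason to be constant on the cut. In Section 8 the evaluation becomes an inequality, and its direction is right provided that $A$ is *nondecreasing*. Proving this monotonicity is the main work.

## 7. The argument of $F$ increases along the cut

**Proposition 6.** Each $A_j$ is nondecreasing on $\mathbb R\setminus\{1\}$.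

We use induction on $j$; $A_1$ is $0$ on $(-\infty,1)$ and $\pi\alpha_1$ on $(1,\infty)$. Suppose $A:=A_j$ is nondecreasing. Throughout this section write $\Phi=F_j$, $\alpha=\alpha_{j+1}$, $\widehat\Phi=F_{j+1}$, and let $A$ mean $A_j$. Fix $x>1$ and $\kappa>1$. It suffices to show
$$\operatorname{Im}\frac{\widehat\Phi(\kappa x)}{\widehat\Phi(x)}\ge0 :\tag{13}$$
both arguments lie in $(0,\pi)$, so $A_{j+1}(\kappa x)-A_{j+1}(x)\in(-\pi,\pi)$, and (13) says that its sine is nonnegative. Since $A_{j+1}=0$ on $(-\infty,1)$ and $A_{j+1}>0$ on $(1,\infty)$, this is enough.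

The obvious attempt goes as follows. By Lemma 4(b), $\widehat\Phi(x)$ is an average of the complex numbers $\Phi(xb)$, and $\widehat\Phi(\kappa x)$ is the same average of the numbers $\Phi(\kappa xb)$. By the induction hypothesis each of these has an argument at least as large as its predecessor's. But this alone says nothing about the argument of the average, since the moduli change too: if the vectors $1$ and $i$ are replaced by $10$ and $i$, no argument decreases, yet the argument of the sum drops from $\frac\pi4$ to $\arctan\frac1{10}$.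

To see what is needed, substitute $s=xb$ and write, formally,
$$\frac{\widehat\Phi(\kappa x)}{\widehat\Phi(x)}=\frac{\int_0^xp(s)\,\omega(s)\,ds}{\int_0^x\omega(s)\,ds},\qquad p(s)=\frac{\Phi(\kappa s)}{\Phi(s)},\qquad\omega(s)=\Phi(s)\,s^{\alpha-1}(x-s)^{-\alpha}.$$
If $\omega\,ds$ had constant argument along the path of integration, this would be a true weighted mean of values of $p$. On the real segment it does not: its argument is $A(s)$. But $p$ and $\omega$ are analytic in $\mathbb H$, so the path may be moved. A path along which $\omega\,ds$ has constant argument is one that a primitive $W$ of $\omega$ maps to a straight segment. Such a path with the prescribed end points exists if $W$ is injective and $W(\mathbb H)$ is convex. So we need: (i) $\operatorname{Im}p\ge0$ in $\mathbb H$; (ii) enough information on $\Phi$ to show (iii) that $W$ is a convex map; and (iv) the averaging.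

Two classical facts enter. *Poisson:* a bounded harmonic function on $\mathbb H$ with continuous boundary values off finitely many points is the Poisson integral of these values. *Study's criterion* (Duren, *Univalent Functions*, Thm 2.11): if $g$ is analytic in the unit disk, $g'\ne0$ there and $\operatorname{Re}(1+\zeta g''/g')>0$, then $g$ is univalent with convex image. As an illustration of a convex map of the kind we want, take $\Phi=1$, $x=1$, $\alpha=\frac12$: then $W(s)=\int_0^ss'^{-1/2}(1-s')^{-1/2}ds'=2\arcsin\sqrt s$, whose inverse is $s=\frac12(1-\cos W)$, and it maps $\mathbb H$ onto the convex half-strip $\{0<\operatorname{Re}W<\pi,\ \operatorname{Im}W>0\}$.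

**Step (i): $p$ is a Pick function.** *This makes averages of values of $p$ useful.* On $\mathbb H$, $\arg\Phi\in(0,\pi)$ is bounded and harmonic with continuous boundary values $A$ on $\mathbb R\setminus\{1\}$, so it is the Poisson integral of $A$. Likewise $s\mapsto\arg\Phi(\kappa s)$ is the Poisson integral of $A(\kappa r)$. So $\arg\Phi(\kappa s)-\arg\Phi(s)$ is the Poisson integral of $A(\kappa r)-A(r)$. For $r>0$ this is in $[0,\pi)$ because $A$ is nondecreasing with values in $[0,\pi)$; for $r<0$ it is $0$. Therefore $0\le\arg\Phi(\kappa s)-\arg\Phi(s)<\pi$, and $\operatorname{Im}p\ge0$ on $\mathbb H$.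

**Step (ii): the logarithmic derivative of $\Phi$.** *This turns monotonicity of $A$ into positivity of a measure.* Let $\sigma$ be the measure on $[1,\infty)$ with $\sigma([1,r])=A(r)/\pi$ for $r>1$; it exists since $A$ is nondecreasing and continuous on $(1,\infty)$, and its mass is at most $1$. For $r'>0$ the Poisson integral of $r\mapsto\pi\mathbf 1_{r>r'}$ is $\pi-\arg(s-r')=-\arg(1-s/r')$. Since $A(r)=\pi\int\mathbf 1_{r'\le r}\,d\sigma(r')$ for almost every $r$, Fubini gives $\arg\Phi(s)=-\int\arg(1-s/r)\,d\sigma(r)$. The function $\log(1-s/r)$ is bounded in $r\in[1,\infty)$, locally uniformly in $s\in\mathbb H$ (it tends to $0$ as $r\to\infty$). So $-\int\log(1-s/r)\,d\sigma(r)$ is analytic on $\mathbb H$ and has the same imaginary part as $\log\Phi$; the two differ by a real constant. Hence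
$$\Phi(s)=\mathrm{const}\cdot\exp\Big(-\int\log(1-s/r)\,d\sigma(r)\Big)\ \text{ with a positive constant},\qquad\frac{\Phi'(s)}{\Phi(s)}=\int\frac{d\sigma(r)}{r-s}\qquad(s\in\mathbb H).$$

**Step (iii): $W$ is a convex map.** *This provides the path.* On $\mathbb H$ use principal branches in $\omega$, and let $W$ be a primitive of $\omega$. Then $W'=\omega\ne0$, and since $\frac{\alpha-1}s=\frac{1-\alpha}{0-s}$,
$$\frac{W''(s)}{W'(s)}=\frac{\Phi'(s)}{\Phi(s)}+\frac{\alpha-1}s+\frac\alpha{x-s}=\int_{\mathbb R}\frac{dm(r)}{r-s},\qquad m=\sigma+(1-\alpha)\delta_0+\alpha\delta_x\ge0,\qquad m(\mathbb R)\le2 .$$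
Let $\phi(\zeta)=i\frac{1+\zeta}{1-\zeta}$ map the unit disk onto $\mathbb H$, and put $g=W\circ\phi$. Then $\phi'=\frac{2i}{(1-\zeta)^2}$, $\frac{\phi''}{\phi'}=\frac2{1-\zeta}$, and $1+\zeta\frac{\phi''}{\phi'}=\frac{1+\zeta}{1-\zeta}$. A real $r$ is $\phi(\eta)$ with $|\eta|=1$, $\eta\ne1$, and
$$r-\phi(\zeta)=i\,\frac{(1+\eta)(1-\zeta)-(1+\zeta)(1-\eta)}{(1-\eta)(1-\zeta)}=\frac{2i(\eta-\zeta)}{(1-\eta)(1-\zeta)} .$$
Hence
$$\frac{\zeta\phi'(\zeta)}{r-\phi(\zeta)}=\frac{\zeta(1-\eta)}{(1-\zeta)(\eta-\zeta)}=\frac\zeta{\eta-\zeta}-\frac\zeta{1-\zeta}=\frac12\Big[\frac{\eta+\zeta}{\eta-\zeta}-\frac{1+\zeta}{1-\zeta}\Big].$$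
From $g'=(W'\circ\phi)\,\phi'$ we get
$$1+\frac{\zeta g''}{g'}=1+\frac{\zeta\phi''}{\phi'}+\zeta\phi'\cdot\frac{W''}{W'}\circ\phi=\Big(1-\frac{m(\mathbb R)}2\Big)\frac{1+\zeta}{1-\zeta}+\frac12\int\frac{\eta+\zeta}{\eta-\zeta}\,dm .$$
For $|\eta|=1$, $\operatorname{Re}\frac{\eta+\zeta}{\eta-\zeta}=\frac{1-|\zeta|^2}{|\eta-\zeta|^2}>0$; the case $\eta=1$ is the first term. The weights are nonnegative because $m\ge0$ and $m(\mathbb R)\le2$, and they add up to $1$. So the real part is positive, $g'\ne0$, and Study's criterion shows that $W$ is injective on $\mathbb H$ and $W(\mathbb H)$ is convex. Note where each hypothesis went: $m\ge0$ is the monotonicity of $A_j$, and $m(\mathbb R)\le2$ is $A_j\le\pi$ together with $(1-\alpha)+\alpha=1$.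

**Step (iv): averaging along the right path.** *Here (13) is proved.* Let $\varepsilon>0$, $w_0=W(i\varepsilon)$, $w_1=W(x+i\varepsilon)$; $w_0\ne w_1$ by injectivity. By convexity $[w_0,w_1]\subset W(\mathbb H)$. Put $\gamma(\tau)=W^{-1}((1-\tau)w_0+\tau w_1)$, $0\le\tau\le1$. Since $W^{-1}$ is analytic on $W(\mathbb H)$, this is a smooth curve in $\mathbb H$ from $i\varepsilon$ to $x+i\varepsilon$, and $\omega(\gamma(\tau))\gamma'(\tau)=w_1-w_0$. As $p\,\omega$ is analytic on the simply connected $\mathbb H$, Cauchy's theorem gives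
$$\int_0^x(p\,\omega)(s+i\varepsilon)\,ds=\int_\gamma p\,\omega\,ds=(w_1-w_0)\int_0^1p(\gamma(\tau))\,d\tau,\qquad w_1-w_0=\int_0^x\omega(s+i\varepsilon)\,ds .$$
Dividing and using (i),
$$\operatorname{Im}\frac{\int_0^x(p\,\omega)(s+i\varepsilon)\,ds}{\int_0^x\omega(s+i\varepsilon)\,ds}=\int_0^1\operatorname{Im}p(\gamma(\tau))\,d\tau\ge0 .$$
Now let $\varepsilon\to0$. We have $p(s)\omega(s)=\Phi(\kappa s)s^{\alpha-1}(x-s)^{-\alpha}$. Since $|s+i\varepsilon|\ge s$ and $|x-s-i\varepsilon|\ge x-s$, Lemma 4(a) dominates the two integrands by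
$$Ks^{\alpha-1}(x-s)^{-\alpha}|1-\kappa s|^{-a}\qquad\text{and}\qquad Ks^{\alpha-1}(x-s)^{-\alpha}|1-s|^{-a}.$$
These are integrable on $(0,x)$, because the points $0,1/\kappa,x$ (resp. $0,1,x$) are distinct and all exponents exceed $-1$. By Lemma 4(b) the integrands converge pointwise off one point. With $s=xb$ all powers of $x$ cancel, since $x^{\alpha-1}x^{-\alpha}x=1$, and the limits are
$$\int_0^1\Phi(\kappa xb)\,b^{\alpha-1}(1-b)^{-\alpha}db=\frac\pi{\sin\pi\alpha}\widehat\Phi(\kappa x)\qquad\text{and}\qquad\frac\pi{\sin\pi\alpha}\widehat\Phi(x)\ne0 .$$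
So $\operatorname{Im}(\widehat\Phi(\kappa x)/\widehat\Phi(x))\ge0$, which is (13). $\square$

From now on $A=A_d$ again.

## 8. The bound $\operatorname{Im}L<\pi$ on the cut

**Proposition 7.** $0<\operatorname{Im}L(x_0)<\pi$ for every $x_0>1$.

*Proof.* By (11) only $S(x_0)\sin A(x_0)<\pi|F(x_0)|$ is left to show. Put $A_0=A(x_0)\in(0,\pi)$.

**Step 1: a vanishing integral.** *This replaces the exact evaluation of the case $d=1$.* Let $\varepsilon>0$. The function $s\mapsto\frac{F(s)}{x_0-i\varepsilon-s}$ is analytic in $\mathbb H$, its pole being below the real axis. Integrate it over the boundary of $\{\operatorname{Im}s>\eta,\ |s-i\eta|<R\}$, $0<\eta<1$. The arc contributes at most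
$$\pi R\,\frac{\sup_{|s|\ge R-1}|F(s)|}{R-1-x_0-\varepsilon},$$
which does not depend on $\eta$ and tends to $0$ as $R\to\infty$ by Lemma 4(c). On the bottom side let $\eta\to0$: the denominator is at least $\varepsilon$ in modulus, and $|F(s+i\eta)|$ is dominated by Lemma 4(a). Hence
$$\lim_{R\to\infty}\int_{-R}^R\frac{F(s)}{x_0-s-i\varepsilon}\,ds=0 .$$

**Step 2: rotate and take imaginary parts.** *The rotation makes monotonicity of $A$ visible as a sign.* Put $H(s)=e^{-iA_0}F(s)=|F(s)|e^{i(A(s)-A_0)}$. Since $\frac1{x_0-s-i\varepsilon}=\frac{x_0-s+i\varepsilon}{(x_0-s)^2+\varepsilon^2}$,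
$$\lim_{R\to\infty}\int_{-R}^R\frac{(x_0-s)\operatorname{Im}H(s)+\varepsilon\operatorname{Re}H(s)}{(x_0-s)^2+\varepsilon^2}\,ds=0 .$$
By Lemma 4, $H$ is locally integrable and bounded near infinity, so the term with $\varepsilon\operatorname{Re}H$ is absolutely integrable over $\mathbb R$. By Proposition 6 and $A-A_0\in(-\pi,\pi)$, $\operatorname{Im}H(s)=|F(s)|\sin(A(s)-A_0)$ is $\le0$ for $s<x_0$ and $\ge0$ for $s>x_0$. So $(x_0-s)\operatorname{Im}H(s)\le0$ everywhere, and by monotone convergence in $R$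
$$\int_{\mathbb R}\frac{|x_0-s|\,|\operatorname{Im}H(s)|}{(x_0-s)^2+\varepsilon^2}\,ds=\int_{\mathbb R}\frac{\varepsilon\operatorname{Re}H(s)}{(x_0-s)^2+\varepsilon^2}\,ds .\tag{14}$$

**Step 3: let $\varepsilon\to0$.** *The right side is a Poisson integral and recovers $|F(x_0)|$.* The right side of (14) tends to $\pi\operatorname{Re}H(x_0)=\pi|F(x_0)|$, because $H$ is continuous at $x_0$ and $\int_{|s-x_0|>\delta}\frac{|H(s)|}{(s-x_0)^2}ds<\infty$ for every $\delta>0$. On the left keep only $s<1$, where $A(s)=0$ and so $|\operatorname{Im}H(s)|=F(s)\sin A_0$. There $\frac{x_0-s}{(x_0-s)^2+\varepsilon^2}$ increases to $\frac1{x_0-s}$ as $\varepsilon\downarrow0$, and monotone convergence gives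
$$\pi|F(x_0)|\ge\sin A_0\int_{-\infty}^1\frac{F(s)}{x_0-s}\,ds>\sin A_0\int_{-\infty}^0\frac{F(s)}{x_0-s}\,ds=\sin A_0\,S(x_0).$$
The strict inequality holds since $F>0$ on $(0,1)$ and $\sin A_0>0$; the last equality is $s=-u$. $\square$

For $d=1$ we have $\operatorname{Im}H=0$ on $(1,\infty)$, so the first inequality is an equality, and we are back in Section 6.

## 9. From the cut to the half-plane

**Proposition 8.** $0<\operatorname{Im}L<\pi$ on $\mathbb H$, and for all $x\in\Lambda$
$$\frac{G(x)}{F(x)}=L(x)-L(0)=\int_1^\infty\Big(\frac1{r-x}-\frac1r\Big)\frac{\operatorname{Im}L(r)}\pi\,dr .\tag{15}$$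
Moreover $L(1+iy)$ is bounded as $y\downarrow0$.

*Proof.* A harmonic function with good boundary values could still hide mass at the exceptional point $1$ or at infinity. Lemma 3 lets us use (8), where these two possibilities are $\nu(\{1\})$ and $b_0$. Let $a_0,b_0,\nu$ be the data of $L$. By Lemma 5, $\nu$ has density $\frac1\pi\operatorname{Im}L(r)$ on $\mathbb R\setminus\{1\}$.

**Step 1: $\nu(\{1\})=0$.** *No mass at the branch point.* We show that $L(1+iy)=F_*(1+iy)/F(1+iy)$ is bounded. First, $|1-(1+iy)T|\ge1-T$, so $|F_*(1+iy)|\le E\frac{|\log T|}{1-T}<\infty$ by (12). Second, by Fatou,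
$$\liminf_{y\downarrow0}|F(1+iy)|\ge\liminf_{y\downarrow0}E\frac{1-T}{(1-T)^2+y^2T^2}\ge E\frac1{1-T}\ge1 .$$
Hence $\nu(\{1\})=\lim_{y\downarrow0} y\operatorname{Im}L(1+iy)=0$.

**Step 2: $b_0=0$.** *No mass at infinity.* Since $|1-iyT|\ge1$, $|F_*(iy)|\le E|\log T|$. For $0<\delta\le1$,
$$P(B_j<\delta)\ge\frac{\sin\pi\alpha_j}\pi\int_0^\delta b^{\alpha_j-1}db=\frac{\sin\pi\alpha_j}{\pi\alpha_j}\,\delta^{\alpha_j}.\tag{16}$$
Since $T\le B_1$, for $y\ge1$ and some $c>0$
$$|F(iy)|\ge\operatorname{Re}F(iy)=E\frac1{1+y^2T^2}\ge\tfrac12P(T<1/y)\ge\tfrac12P(B_1<1/y)\ge c\,y^{-\alpha_1}.$$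
So $L(iy)=O(y^{\alpha_1})=o(y)$ and $b_0=\lim L(iy)/(iy)=0$.

**Step 3: conclusion.** *Only the boundary values are left.* By (8), $\operatorname{Im}L(x)=\int\frac{\operatorname{Im}x}{|r-x|^2}d\nu(r)$ is the Poisson integral of its boundary values, which are $0$ on $(-\infty,1)$ and lie in $(0,\pi)$ on $(1,\infty)$ by Proposition 7. So $0<\operatorname{Im}L<\pi$ on $\mathbb H$. Since $\nu$ is carried by $[1,\infty)$, the right side of (8) is analytic on the connected set $\Lambda$, as is $L$; so (8) holds on $\Lambda$. Subtract its value at $0$ and recall (5). $\square$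

## 10. The density $w_\lambda$ and the sign pattern

*We now prove Theorem 1 and parts 1 and 2 of Theorem 2.* Let $\lambda\in(0,1]$. By (5), $f^\lambda=\exp(\lambda(L-L(0)))$ with $L(0)$ real; it is analytic on $\Lambda$ and positive on $(-\infty,1)$.

**Step 1: a positive measure on $[0,1]$.** *This is the representation announced in Section 2.* By Proposition 8, $\arg f^\lambda=\lambda\operatorname{Im}L\in(0,\pi)$ on $\mathbb H$, so $\operatorname{Im}f^\lambda>0$. As $f^\lambda$ is real and continuous on $(-\infty,1)$, its Herglotz measure $\nu_\lambda$ is carried by $[1,\infty)$, and as before the representation holds on $\Lambda$: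
$$f^\lambda(x)=a_1+b_1x+\int_{[1,\infty)}\Big(\frac1{r-x}-\frac r{1+r^2}\Big)d\nu_\lambda(r),\qquad b_1\ge0 .$$
For $X>0$, positivity of $f^\lambda(-X)$ gives
$$1=f^\lambda(0)\ge f^\lambda(0)-f^\lambda(-X)=b_1X+\int\Big(\frac1r-\frac1{r+X}\Big)d\nu_\lambda(r).$$
Both terms on the right are nonnegative. Letting $X\to\infty$ we get $b_1=0$ and, by monotone convergence, $\int\frac{d\nu_\lambda(r)}r\le1$. So the two parts of the integrand may be integrated separately, and $f^\lambda(x)=c_\lambda+\int\frac{d\nu_\lambda(r)}{r-x}$ with a constant $c_\lambda=\lim_{X\to\infty}f^\lambda(-X)\ge0$. Substituting $t=1/r$, so that $\frac1{r-x}=\frac1r\cdot\frac1{1-tx}$,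
$$f^\lambda(x)=\int_{[0,1]}\frac{d\mu_\lambda(t)}{1-tx},\qquad\mu_\lambda\ge0\ \text{ of total mass } f^\lambda(0)=1,\qquad\mu_\lambda(\{0\})=c_\lambda .\tag{17}$$

**Step 2: the density.** *It gives strict positivity.* On $(1,\infty)$, $f^\lambda$ has continuous boundary values from $\mathbb H$ by Lemma 5, so $\nu_\lambda$ has the continuous density $\rho_\lambda(r)=\frac1\pi|f(r)|^\lambda\sin(\lambda\operatorname{Im}L(r))$, which is positive by Proposition 7. Since $\frac{dr}r=\frac{dt}t$, the measure $\mu_\lambda$ has on $(0,1)$ the continuous, strictly positive density $w_\lambda(t)=\rho_\lambda(1/t)/t$. In particular $\mu_\lambda((0,1))>0$. In the example (7), $|f(r)|=4/r$ and $\sin(2\arctan\sqrt{r-1})=2\sqrt{r-1}/r$, and one finds $w_1(t)=\frac8\pi\sqrt{t(1-t)}$ again.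

**Step 3: Theorem 1, and the range $m\ge n+1$ in Theorem 2(2).** *Now we read off coefficients.* By (17), $\phi_i=\int t^i\,d\mu_\lambda$ (with $t^0=1$). By (3) and (4) with $k=m-1-n\ge0$,
$$[z^m](Cz-1)^nz\,f(Cz)^\lambda=C^{m-1}\int_{[0,1]}t^{m-1-n}(1-t)^n\,d\mu_\lambda(t)>0,\tag{18}$$
since the integrand is positive on $(0,1)$. With $\lambda=1$ this is Theorem 1, and the conjecture is proved.

**Step 4: the signs for $1\le m\le n$.** *Here the product $(1-x)^n\frac1{1-tx}$ is expanded by hand.* Let $k=m-1\le n-1$. Iterating $1+x=(1+tx)+(1-t)x$,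
$$\frac{(1+x)^n}{1+tx}=\sum_{j=0}^{n-1}(1-t)^jx^j(1+x)^{n-1-j}+\frac{(1-t)^nx^n}{1+tx} .$$
The last term does not contribute to $x^k$, and the term $j=0$ contributes $\binom{n-1}k$. Hence for $t\in[0,1]$
$$(-1)^k[x^k]\frac{(1-x)^n}{1-tx}=[x^k]\frac{(1+x)^n}{1+tx}\ge\binom{n-1}k>0 .$$
Integrate against $\mu_\lambda$: $[z^m](Cz-1)^nz\,f(Cz)^\lambda=C^{m-1}(-1)^n[x^k](1-x)^nf^\lambda$ has sign $(-1)^{n+k}=(-1)^{n+m-1}$. At $m=n$ this is negative. This proves Theorem 2(2).

**Step 5: no atom at $1$.** *With Step 6, this upgrades (17) to Theorem 2(1).* We have $yf^\lambda(1+iy)=\int\frac{y\,d\mu_\lambda(t)}{1-t-iyt}$. As $y\downarrow0$ the integrand tends to $0$ for $t<1$ and equals $i$ at $t=1$. Since $(1-t)^2+y^2t^2\ge\frac{y^2}{1+y^2}$, it is bounded by $\sqrt{1+y^2}$. By dominated convergence $yf^\lambda(1+iy)\to i\,\mu_\lambda(\{1\})$. But $L(1+iy)$, hence $f^\lambda(1+iy)$, is bounded by Proposition 8. So $\mu_\lambda(\{1\})=0$.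

**Step 6: no atom at $0$.** *This needs the growth of $L$ at $-\infty$, which is used once more in Section 11.* We show
$$\limsup_{X\to\infty}\frac{L(-X)}{\log X}\le-1 .\tag{19}$$
Let $\alpha_*=\min_j\alpha_j$, $\delta\in(0,1)$, and choose $\alpha'\in(0,\alpha_*)$ so close to $\alpha_*$ that $\alpha_*-\alpha'<\delta(1-\alpha')$. As $\alpha'<\alpha_j$ for all $j$, $E[T^{-\alpha'}]=\prod_jE[B_j^{-\alpha'}]<\infty$. Comparing $T$ with a factor $B_j\ge T$ for which $\alpha_j=\alpha_*$, (16) gives, for $X\ge1$,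
$$F(-X)=E\frac1{1+XT}\ge\tfrac12P(T\le1/X)\ge c\,X^{-\alpha_*}.$$
Now $L(-X)=E[\frac{\log T}{1+XT}]\big/E[\frac1{1+XT}]$ is the mean of $\log T$ under the probability measure with density proportional to $\frac1{1+XT}$. On $\{T>X^{-1+\delta}\}$ we have $T^{-1}=T^{-\alpha'}T^{-(1-\alpha')}\le T^{-\alpha'}X^{(1-\delta)(1-\alpha')}$, so under this measure that event has probability at most
$$\frac{E[(XT)^{-1};\,T>X^{-1+\delta}]}{F(-X)}\le\frac{X^{-1}X^{(1-\delta)(1-\alpha')}E[T^{-\alpha'}]}{c\,X^{-\alpha_*}}=O\big(X^{\alpha_*-\alpha'-\delta(1-\alpha')}\big)\to0 .$$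
On the complementary event $\log T\le-(1-\delta)\log X$, and $\log T<0$ always. So $L(-X)\le-(1-\delta)(1-o(1))\log X$. Let $\delta\to0$ to get (19).

Consequently $f^\lambda(-X)=\exp(\lambda(L(-X)-L(0)))\to0$, that is, $c_\lambda=\mu_\lambda(\{0\})=0$. So $\mu_\lambda$ is given by the density $w_\lambda$, of total mass $1$, and Theorem 2(1) is proved. $\square$

## 11. Sharpness in the constant $C$ and in the exponent $\lambda$

**Proof of Theorem 2(3).** *The coefficient becomes an integral of $(c-Ct)^n$, which changes sign when $c<C$ and $n$ is odd.* Let $\mu=\mu_1$. Since $q(z)=\sum_i\phi_iC^iz^{i+1}$, the computation of (18) gives, for $m\ge n+1$,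
$$[z^m](cz-1)^nq(z)=\sum_{i=0}^n\binom nic^i(-1)^{n-i}C^{m-1-i}\phi_{m-1-i}=\int_0^1(Ct)^{m-1-n}(c-Ct)^n\,d\mu(t).$$
If $c\ge C$, the integrand is positive on $(0,1)$, and so is the integral. Let $c<C$ and $n$ odd, and put $c_1=\frac{c+C}2$. The part $t\le c/C$ contributes at most $c^{m-1-n}c^n$. The part $c/C<t\le c_1/C$ contributes at most $0$. The part $t>c_1/C$ contributes at most $-c_1^{\,m-1-n}(c_1-c)^n\mu((c_1/C,1))$, where $\mu((c_1/C,1))>0$ because the density is positive. Since $c_1>c$, the last part dominates for large $m$, and the coefficient is negative for all large $m$. $\square$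

**Proof of Theorem 2(4).** *If no coefficient were negative, Hausdorff's theorem would give a measure, and then $f^\lambda$ could not decay as fast as (19) demands.* Let $\lambda>1$ and suppose that all coefficients of $(Cz-1)^nz\,f(Cz)^\lambda$ at $z^m$, $n\ge1$, $m\ge n+1$, are $\ge0$. Let $\phi_i$ be the Taylor coefficients of $f^\lambda$; $\phi_0=1$. Formula (3) holds for every $\lambda>0$, so with $k=m-1-n$ we get $\sum_i\binom ni(-1)^{n-i}\phi_{k+n-i}\ge0$ for all $n\ge1$, $k\ge0$. The remaining case $n=0$ says $\phi_k\ge0$. It holds because, by (15), for $|x|<1$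
$$\frac GF=\sum_{k\ge1}x^k\int_1^\infty r^{-k-1}\,\frac{\operatorname{Im}L(r)}\pi\,dr$$
has nonnegative Taylor coefficients, hence so has $f^\lambda=\exp(\lambda G/F)$. Thus $(\phi_i)$ is completely monotone, and by Hausdorff's theorem $f^\lambda(x)=\int_{[0,1]}\frac{d\mu(t)}{1-tx}$ with $\mu\ge0$ of mass $\phi_0=1$. This holds first for $|x|<1$ and then on $\Lambda$, both sides being analytic there. Since $\frac1{1+Xt}\ge\frac1{1+X}$ on $[0,1]$, we get $f^\lambda(-X)\ge\frac1{1+X}$, i.e.
$$\lambda\big(L(-X)-L(0)\big)\ge-\log(1+X)\qquad(X>0).$$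
Divide by $\log X$ and let $X\to\infty$. The right side tends to $-1$, while by (19) the upper limit of the left side is at most $-\lambda<-1$. This is a contradiction. $\square$

For $\alpha_1=\frac12$ and $\lambda=2$ a negative coefficient is the number $-2$ found in Section 4, with $n=2$ and $m=3$.
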